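\title{The fail point of the torsion function of a non-acute triangle}

\begin{abstract}
Let $u$ be the torsion function of a triangle, that is, the solution of $-\Delta u=1$ with zero boundary values. We prove that for a non-isosceles triangle with a right or obtuse angle the gradient $|\nabla u|$ is maximal at exactly one point, and that this point, which lies on the longest side, is closer to the foot of the altitude onto that side than to its midpoint. This confirms a conjecture from a paper of Li, Xie, Yang and Yao. The proof starts from an exact formula: on the longest side of any triangle the maximum point of $|\nabla u|$ is determined by two incomplete beta integrals. Log-concavity and convexity estimates reduce the conjecture to an elementary inequality in two parameters. The conclusion persists when the largest angle is slightly less than $\pi/2$, and it fails for some acute triangles.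
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Omega\subset\mathbb{R}^2$ be a bounded domain. Its \emph{torsion function} is the solution $u$ of
\[
-\Delta u=1 \ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega ,
\]
and a \emph{fail point} is a point of $\overline\Omega$ at which $|\nabla u|$ attains its maximum over $\overline\Omega$. Since $\Delta|\nabla u|^2=2|D^2u|^2\ge 0$, the function $|\nabla u|^2$ is subharmonic and fail points lie on $\partial\Omega$. There $|\nabla u|$ is the inward normal derivative, so a fail point is a point from which the graph of $u$ rises most steeply off the boundary.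

When $\Omega$ is a triangle, $u$ is $C^1$ on $\overline\Omega$ and $\nabla u$ vanishes at the vertices. Two facts are known for every triangle.
\begin{itemize}
\item[(F1)] Fail points occur only on the longest side, and they lie between the midpoint of that side and the foot of the altitude from the opposite vertex.
\item[(F2)] On each side the function $|\nabla u|^2$ has a unique critical point, and it is nondegenerate; in particular each side contains at most one fail point.
\end{itemize}

Let $AB$ be the longest side, $M$ its midpoint and $F$ the foot of the altitude from $C$. By (F1) the fail point lies on the segment $MF$, and one asks which end it prefers. Each end has a claim. The slope vanishes at both $A$ and $B$, which favors the middle of the side. On the other hand, in the strip $0<y<\ell$ the function $\frac12y(\ell-y)$ solves the equation and has slope $\ell/2$ on the boundary; heuristically, in a flat triangle the slope at a point of $AB$ is half the height of the triangle above that point, and this is largest at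 $F$. One expects $F$ to win for flat triangles. The conjecture posed in \cite{LXYY} is that $F$ wins as soon as the triangle is not acute: \emph{the fail point of a non-isosceles, non-acute triangle lies on the longest side and is closer to the foot of the altitude onto that side than to its midpoint.} We prove this.

\begin{theorem}\label{thm:main}
Let $ABC$ be a non-isosceles triangle whose angle at $C$ satisfies $\gamma\ge\pi/2$, so that $AB$ is the longest side. Let $M$ be the midpoint of $AB$ and $F$ the foot of the altitude from $C$. Then there is exactly one fail point $P$; it lies on $AB$, and $|PF|<|PM|$.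
\end{theorem}

We identify $\mathbb{R}^2$ with $\mathbb{C}$, write $z=x+iy$, and normalize $A=0$, $B=1$, $\operatorname{Im}C>0$. The angles at $A,B,C$ are $\alpha,\beta,\gamma$. The abscissa of $F$ is $x_F$, and $x_f$ denotes the point of $AB=[0,1]$ at which $|\nabla u|$ is largest. For $c>0$ put
\[
m_0(c)=\int_{-\infty}^{\infty}\operatorname{sech}^c r\,dr,\qquad m_1(c)=\int_0^\infty r\operatorname{sech}^c r\,dr .
\]

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] For any triangle normalized so that $AB=[0,1]$ is a longest side, the point of $AB$ where $|\nabla u|$ is largest is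
\[
x_f=\frac{\int_{-1}^{s_f}(1+s)^{\frac\alpha\pi-1}(1-s)^{\frac\beta\pi-1}\,ds}{\int_{-1}^{1}(1+s)^{\frac\alpha\pi-1}(1-s)^{\frac\beta\pi-1}\,ds},
\]
where $s_f\in(-1,1)$ is determined by
\[
\frac{\int_{-1}^{s_f}(1+s)^{-\frac{2\alpha}\pi}(1-s)^{-\frac{2\beta}\pi}\,ds}{\int_{-1}^{1}(1+s)^{-\frac{2\alpha}\pi}(1-s)^{-\frac{2\beta}\pi}\,ds}=\frac{\tan\alpha}{\tan\alpha+\tan\beta}.
\]
\item[(b)] There is $\varepsilon_0>0$ such that the conclusion of Theorem~\ref{thm:main} holds for every non-isosceles triangle whose largest angle, taken at $C$, is at least $\frac\pi2-\varepsilon_0$.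
\item[(c)] Fix $S\in(0,\frac23)$ and let $\alpha=\frac\pi2(S-\delta)$, $\beta=\frac\pi2(S+\delta)$. As $\delta\downarrow0$,
\[
\frac{x_f-\frac12}{x_F-\frac12}\longrightarrow\lambda(S)=\frac{2\sin\pi S}{\pi\,m_0(S)}\,\bigl[m_1(S)+2m_1(2-2S)\bigr]-\frac{m_0(2-2S)}{m_0(S)} .
\]
\item[(d)] There are acute non-isosceles triangles whose fail point is strictly closer to the midpoint of the longest side than to the foot of the altitude onto it.
\end{itemize}
\end{theorem}

From (F1) and (F2) we use only the statement that fail points lie on the longest side. It enters when the maximum point of $|\nabla u|$ on $AB$ is identified with the fail point; everything else concerns the side $AB$ alone.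

The proof has three stages. In Section~\ref{sec:formula} we compute $u_{xy}$ along $AB$ in closed form, which gives part (a). In Section~\ref{sec:tails} we rewrite the inequality $|PF|<|PM|$ as a comparison of two integrals over a short interval $[0,\eta_f]$, whose length is defined implicitly; Section~\ref{sec:iso} carries out the comparison to first order for nearly isosceles triangles, which gives (c) and (d). In Sections~\ref{sec:reduction} and~\ref{sec:check} we replace each implicit or transcendental quantity by an elementary bound and verify the resulting inequality, which gives Theorem~\ref{thm:main} and (b).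

\section{The mixed derivative along a side}\label{sec:formula}

In this section $\alpha,\beta\in(0,\frac\pi2)$, and $\gamma$ is arbitrary. Put $a=\alpha/\pi$, $b=\beta/\pi$, $c=\gamma/\pi$, so that $a+b+c=1$.

On $AB$ we have $|\nabla u|=u_y$, so we look for the zero of $u_{xy}$ on $AB$. The function $u$ is not harmonic, and the boundary values of its gradient are unknown. Second derivatives behave better on both counts. With $\partial_z=\frac12(\partial_x-i\partial_y)$ and $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$, so that $4\partial_{\bar z}\partial_z=\Delta$, set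
\begin{equation}\label{eq:Phi}
\Phi=2u_{zz}=\tfrac12(u_{xx}-u_{yy})-iu_{xy}=\tfrac12+u_{xx}-iu_{xy}.
\end{equation}
Then $\partial_{\bar z}\Phi=\frac12\partial_z\Delta u=0$, so $\Phi$ is analytic in $\Omega$. The derivative in the direction $e^{i\vartheta}$ is $e^{i\vartheta}\partial_z+e^{-i\vartheta}\partial_{\bar z}$, and applying it twice to $u$ gives $\operatorname{Re}(e^{2i\vartheta}\Phi)-\frac12$. Along a side with direction $e^{i\vartheta}$ this vanishes, because $u=0$ there. Hence
\begin{equation}\label{eq:lines}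
\operatorname{Re}(e^{2i\vartheta}\Phi)=\tfrac12\quad\text{with }\vartheta=0,\ \alpha,\ \pi-\beta\ \text{ on } AB,\ AC,\ BC .
\end{equation}
So $\Phi$ is an analytic function that sends each side into a known straight line.

\begin{example}\label{ex:equi}
For the equilateral triangle, $u$ is a multiple of the product of the equations of the sides:
\[
u=\frac{y\,(\sqrt3\,x-y)(\sqrt3-\sqrt3\,x-y)}{2\sqrt3}=\frac{y\,\bigl(3x(1-x)-\sqrt3\,y+y^2\bigr)}{2\sqrt3}.
\]
Indeed $u_{xx}=-\sqrt3\,y$ and $u_{yy}=-1+\sqrt3\,y$. Also $u_{xy}=\frac{\sqrt3}2-\sqrt3\,x$, so $\Phi=\frac12-\frac i2\sqrt3+i\sqrt3\,z$. Thus $\Phi$ maps the triangle conformally onto another triangle; the side $AB$ goes to the segment from $\frac12-\frac i2\tan\alpha$ to $\frac12+\frac i2\tan\beta$, and $x_f=\frac12$ is the point whose image is real.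
\end{example}

For a general triangle $\Phi$ is no longer linear, but it becomes explicit on the upper half plane $\mathbb{H}$. Recall the Schwarz--Christoffel formula: the conformal map $z:\mathbb{H}\to\Omega$ with $-1\mapsto A$, $1\mapsto B$, $\infty\mapsto C$ has
\begin{equation}\label{eq:SC}
z'(\zeta)=c_0(1+\zeta)^{a-1}(1-\zeta)^{b-1},\qquad c_0>0,
\end{equation}
with the branches that are positive on $(-1,1)$. We show that $\Phi\circ z$ is an integral of the same type, with the exponents $a-1$, $b-1$ replaced by $-2a$, $-2b$.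

\begin{proposition}\label{prop:formula}
Let $\alpha,\beta\in(0,\frac\pi2)$, $g(\zeta)=(1+\zeta)^{-2a}(1-\zeta)^{-2b}$ and $K(s)=\int_{-1}^sg\big/\int_{-1}^1g$. Then for $s\in(-1,1)$
\[
u_{xy}(z(s))=\tfrac12\tan\alpha-\tfrac12(\tan\alpha+\tan\beta)\,K(s).
\]
\end{proposition}

In Example~\ref{ex:equi}, $-2a=a-1=-\frac23$, so $K(s)=z(s)$ and the formula reads $u_{xy}=\frac{\sqrt3}2-\sqrt3\,x$, as found there.

The proof uses the reflection principle: a harmonic function in a half disc that is continuous up to the diameter and vanishes on it extends harmonically to the disc by odd reflection; an analytic function that is continuous up to the diameter and real on it extends analytically. We need the following consequence at a corner. Let $v$ be harmonic in a truncated sector $\{0<\arg w<\pi\omega,\ |w|<\epsilon\}$, continuous on its closure and zero on the two rays. In the variable $t=w^{1/\omega}$ the sector is a half disc, so $v=\operatorname{Im}\sum_{k\ge1}c_kw^{k/\omega}$ with real $c_k$. Since $2(\operatorname{Im}f)_{ww}=-if''$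 for analytic $f$,
\begin{equation}\label{eq:corner}
2v_{ww}=w^{1/\omega-2}\,h(w^{1/\omega})\quad\text{with $h$ analytic at }0 .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:formula}]
Let $\Psi=\Phi\circ z$ and $\Theta=\Psi'/(ig)$. We show that $\Theta$ extends to a bounded entire function.

\emph{The open sides.} Let $Y$ be the distance to the line containing a side. Then $u+\frac12Y^2$ is harmonic and vanishes on the side, so it extends across the side by reflection. Hence $\Phi$ extends analytically across the open sides, and $\Psi$ across the intervals $(-1,1)$, $(-\infty,-1)$, $(1,\infty)$, which correspond to $AB$, $AC$, $BC$. Differentiating \eqref{eq:lines} along the real axis gives $\Psi'\in i\mathbb{R}$, $\Psi'\in ie^{-2i\alpha}\mathbb{R}$, $\Psi'\in ie^{2i\beta}\mathbb{R}$ on these intervals. Seen from $\mathbb{H}$, $\arg(1+\zeta)=\pi$ on $(-\infty,-1)$ and $\arg(1-\zeta)=-\pi$ on $(1,\infty)$, so $g$ has arguments $0$, $-2\alpha$, $2\beta$ on the three intervals. This is the reason for the exponents of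 $g$. Thus $\Theta$ is real on the three intervals and extends by reflection to $\mathbb{C}\setminus\{\pm1\}$.

\emph{The vertices $A$ and $B$.} The polynomial $q_A=\frac12(xy\tan\alpha-y^2)$ satisfies $-\Delta q_A=1$, vanishes on both sides through $A$, and has $2(q_A)_{zz}=\frac12-\frac i2\tan\alpha$. Applying \eqref{eq:corner} to $u-q_A$ gives $\Phi=\frac12-\frac i2\tan\alpha+z^{1/a-2}h(z^{1/a})$ near $A$. Termwise integration of \eqref{eq:SC} gives $z=(1+\zeta)^ae(\zeta)$ with $e$ analytic near $-1$ and $e(-1)>0$. Therefore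
\[
\Psi=\tfrac12-\tfrac i2\tan\alpha+(1+\zeta)^{1-2a}\cdot(\text{analytic}),\qquad \Psi'=(1+\zeta)^{-2a}\cdot(\text{analytic}).
\]
So $\Theta$ is bounded near $-1$ and the singularity is removable. Because $\alpha<\frac\pi2$, the exponent $1-2a$ is positive and $\Psi\to\frac12-\frac i2\tan\alpha$ as $\zeta\to-1$. The reflection $x\mapsto1-x$ exchanges $A$ and $B$ and changes the sign of $u_{xy}$; hence the singularity at $1$ is removable and $\Psi\to\frac12+\frac i2\tan\beta$ as $\zeta\to1$.

\emph{The vertex $C$.} Choose $\chi$ so that $w=e^{-i\chi}(z-C)=X+iY$ turns the corner at $C$ into $\{0<\arg w<\gamma\}$; then $\Phi=2e^{-2i\chi}u_{ww}$. For large $|\zeta|$, \eqref{eq:SC} is $\zeta^{-c-1}$ times a function analytic in $1/\zeta$ and nonzero at $\infty$, so $w=\zeta^{-c}e(1/\zeta)$ with $e$ analytic and $e(0)\ne0$.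

If $\gamma\ne\frac\pi2$, subtract $\frac12(XY\tan\gamma-Y^2)$ from $u$. By \eqref{eq:corner}, $\Phi=\mathrm{const}+w^{1/c-2}h(w^{1/c})$, so $\Psi=\mathrm{const}+\zeta^{-1+2c}\cdot(\text{analytic in }1/\zeta)$ and $\Psi'=O(|\zeta|^{-2+2c})$.

If $\gamma=\frac\pi2$, that polynomial is not available. Subtract instead $q=-\frac12Y^2-\frac1\pi\operatorname{Im}(w^2\log w)$. It satisfies $-\Delta q=1$, is continuous at $0$, vanishes for $\arg w=0$, and vanishes for $w=iY$ because there $\operatorname{Im}(w^2\log w)=-\frac\pi2Y^2$. Now $\Phi=c_1\log w+c_2+h(w^2)$, where $\log w=-\frac12\log\zeta+\log e(1/\zeta)$ and $w^2$ is analytic in $1/\zeta$. So $\Psi'=O(|\zeta|^{-1})=O(|\zeta|^{-2+2c})$.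

Since $|g|\sim|\zeta|^{-2a-2b}=|\zeta|^{-2+2c}$, in both cases $\Theta$ is bounded near $\infty$.

\emph{Conclusion.} By Liouville's theorem $\Theta$ is a real constant $c_*$. On $(-1,1)$ the function $\operatorname{Im}\Psi=-u_{xy}\circ z$ has derivative $c_*g$ and boundary values $-\frac12\tan\alpha$ at $-1$ and $\frac12\tan\beta$ at $1$. As $2a,2b<1$, $g$ is integrable, and the formula follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
If $AB$ is a longest side, then $\gamma$ is a largest angle and $\alpha,\beta<\frac\pi2$. By Proposition~\ref{prop:formula}, $u_{xy}$ is strictly decreasing along $AB$, so $u_y$ is strictly concave on $[0,1]$. It vanishes at both ends, so it is positive inside and has a unique maximum, at the zero of $u_{xy}$. This zero is $z(s_f)$ with $K(s_f)=\tan\alpha/(\tan\alpha+\tan\beta)$, and $z(s_f)$ is obtained by integrating \eqref{eq:SC} with $z(-1)=0$, $z(1)=1$.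
\end{proof}

The argument used only $\alpha,\beta<\frac\pi2$, so $x_f$ is well defined and given by the same formula under that assumption. If $AB$ is the only longest side, (F1) shows that $x_f$ is the one and only fail point.

\section{A comparison of two integrals}\label{sec:tails}

From now on $0<\alpha<\beta<\frac\pi2$; the case $\beta<\alpha$ is the mirror image, and for $\alpha=\beta$ symmetry gives $x_f=x_F=\frac12$. Put
\[
S=a+b,\qquad\delta=b-a,\qquad\rho=\frac\delta S,\qquad\nu=2-2S,\qquad\sigma=\frac{\sin\pi\delta}{\sin\pi S},\qquad\tau=\frac{1-\sigma}2 .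
\]
The parameter $S$ fixes the angle $\gamma=\pi(1-S)$, so $\gamma\ge\frac\pi2$ means $S\le\frac12$, and $\rho\in(0,1)$ measures the asymmetry. From $a>0$ and $S+\delta=2b<1$ we get
\begin{equation}\label{eq:range}
0<\delta<\min(S,1-S)\le\tfrac12 .
\end{equation}
The height of $C$ is $x_F\tan\alpha=(1-x_F)\tan\beta$, so
\[
x_F=\frac{\tan\beta}{\tan\alpha+\tan\beta}=\frac{\sin\beta\cos\alpha}{\sin(\alpha+\beta)}=\frac{1+\sigma}2 ,
\]
and $0<\sigma<1$ since $\sin\pi S-\sin\pi\delta=2\sin\alpha\cos\beta>0$. The equation for $s_f$ is $K(s_f)=1-x_F=\tau$. The midpoint of $MF$ has abscissa $\frac12+\frac\sigma4$, so the point $P=x_f$ satisfies $|PF|<|PM|$ if and only if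
\begin{equation}\label{eq:goal}
x_f>\tfrac12+\tfrac\sigma4 .
\end{equation}

The substitution $s=-\tanh\eta$ separates the two parameters: $S$ governs a symmetric factor and $\delta$ an exponential tilt. Since $1\pm s=e^{\mp\eta}\operatorname{sech}\eta$ and $|ds|=\operatorname{sech}^2\eta\,d\eta$, the two integrands of Theorem~\ref{thm:compl}(a) become
\[
q(r)=\operatorname{sech}^Sr\;e^{\delta r},\qquad p(r)=\operatorname{sech}^\nu r\;e^{-2\delta r},
\]
both integrable over $\mathbb{R}$ by \eqref{eq:range}. With $Z_q=\int_{\mathbb{R}}q=1/c_0$ and $Z_p=\int_{\mathbb{R}}p$, the point of $AB$ with parameter $\eta$ is $x(\eta)=z(-\tanh\eta)=Z_q^{-1}\int_\eta^\infty q$, and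
\begin{equation}\label{eq:etaf}
x_f=x(\eta_f),\qquad\text{where}\quad\int_{\eta_f}^\infty p(r)\,dr=\tau Z_p .
\end{equation}

The difficulty is that $\eta_f$ is a quantile of one density inserted into the distribution function of another. We measure everything from the point $O=z(0)=x(0)$, where both integrals split into integrals over half lines. Define
\[
V=\int_0^\infty p(r)\,dr,\qquad R=V-\tau Z_p,\qquad Q(\eta)=\int_0^\eta q(r)\,dr,
\]
\[
D_M=\int_0^\infty\operatorname{sech}^Sr\,\sinh\delta r\,dr,\qquad D_F=\int_0^{\pi/2}\sec^S\theta\,\sin\delta\theta\,d\theta,\qquad D=\tfrac12(D_M-D_F).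
\]

\begin{lemma}\label{lem:reform}
We have $x(0)-\frac12=D_M/Z_q$ and $x_F-x(0)=D_F/Z_q$. Moreover
\begin{equation}\label{eq:two}
\int_0^{\eta_f}p(r)\,dr=R,\qquad Z_q\bigl(x_f-\tfrac12\bigr)=D_M-Q(\eta_f),
\end{equation}
and \eqref{eq:goal} holds if and only if $Q(\eta_f)<D$.
\end{lemma}

\begin{proof}
We have $Z_qx(0)=\int_0^\infty\operatorname{sech}^Sr\,e^{\delta r}dr$ and $\frac12Z_q=\int_0^\infty\operatorname{sech}^Sr\cosh\delta r\,dr$; the difference is $D_M$. To reach $F$, integrate \eqref{eq:SC} from $0$ to $\infty$ along $\zeta=i\tan\theta$, where $1\pm\zeta=e^{\pm i\theta}\sec\theta$ and $d\zeta=i\sec^2\theta\,d\theta$: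
\[
C-x(0)=\frac1{Z_q}\int_0^{\pi/2}i\,e^{-i\delta\theta}\sec^S\theta\,d\theta .
\]
The real part is $x_F-x(0)=D_F/Z_q$. The relations \eqref{eq:two} follow from \eqref{eq:etaf} and $Z_q(x(0)-x(\eta))=Q(\eta)$. Adding the first two formulas gives $\frac12\sigma Z_q=D_M+D_F$, so $Z_q(x_f-\frac12-\frac\sigma4)=D_M-Q(\eta_f)-\frac12(D_M+D_F)=D-Q(\eta_f)$.
\end{proof}

Thus $O$ lies strictly between $M$ and $F$, $D/Z_q$ is the signed distance from the midpoint of $MF$ to $O$, and $Q(\eta_f)/Z_q$ is the signed distance from $P$ to $O$.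

The number $R$ is a difference of two larger quantities, and neither its sign nor its dependence on $\delta$ is visible from the definition. The next lemma writes it as a single integral with positive integrand. We use Euler's formulas $\int_0^1t^{k-1}(1-t)^{l-1}dt=B(k,l)=\Gamma(k)\Gamma(l)/\Gamma(k+l)$ for $k,l>0$ and $\Gamma(k)\Gamma(1-k)=\pi/\sin\pi k$ for $0<k<1$.

\begin{lemma}\label{lem:R}
For $0<\nu<2$ and $0<2\delta<\min(1,\nu)$,
\begin{equation}\label{eq:identity}
\int_0^\infty\operatorname{csch}^\nu r\,\sinh2\delta r\,dr=\frac{\sin\pi\delta}{2\sin(\pi\nu/2)}\int_{-\infty}^\infty\operatorname{sech}^\nu r\,e^{-2\delta r}\,dr .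
\end{equation}
Consequently, under \eqref{eq:range},
\begin{equation}\label{eq:R}
R=\int_0^\infty\sinh(2\delta r)\,\bigl(\operatorname{csch}^\nu r-\operatorname{sech}^\nu r\bigr)\,dr>0 .
\end{equation}
\end{lemma}

\begin{proof}
Fix $\delta$. Both integrals in \eqref{eq:identity} converge absolutely and locally uniformly for complex $\nu$ in the strip $2\delta<\operatorname{Re}\nu<2$, and $\sin(\pi\nu/2)\ne0$ there. So both sides are analytic in the strip, and it suffices to treat $2\delta<\nu<1$, where the two exponentials in $\sinh2\delta r$ can be integrated separately. With $t=e^{-2r}$, $\operatorname{csch}r=2t^{1/2}/(1-t)$,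
\[
\int_0^\infty\operatorname{csch}^\nu r\,e^{\pm2\delta r}dr=2^{\nu-1}B\bigl(\tfrac\nu2\mp\delta,1-\nu\bigr)=2^{\nu-1}\Gamma(1-\nu)\,\frac{\Gamma(\frac\nu2\mp\delta)}{\Gamma(1-\frac\nu2\mp\delta)} .
\]
Write $1/\Gamma(1-k)=\Gamma(k)\sin(\pi k)/\pi$ for $k=\frac\nu2\pm\delta\in(0,1)$, and put $\Pi=\Gamma(\frac\nu2+\delta)\Gamma(\frac\nu2-\delta)$. The left side of \eqref{eq:identity} equals
\[
2^{\nu-2}\Gamma(1-\nu)\,\frac\Pi\pi\,\bigl[\sin\pi(\tfrac\nu2+\delta)-\sin\pi(\tfrac\nu2-\delta)\bigr]=2^{\nu-1}\Gamma(1-\nu)\,\frac\Pi\pi\,\cos\tfrac{\pi\nu}2\,\sin\pi\delta .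
\]
With $s=-\tanh r$ the integral on the right of \eqref{eq:identity} is $\int_{-1}^1(1+s)^{\nu/2+\delta-1}(1-s)^{\nu/2-\delta-1}ds=2^{\nu-1}\Pi/\Gamma(\nu)$. The quotient of the two is $\cos\frac{\pi\nu}2\,\sin\pi\delta/\sin\pi\nu=\sin\pi\delta/(2\sin\frac{\pi\nu}2)$.

For $\nu=2-2S$ the hypotheses hold by \eqref{eq:range}, $\sin\frac{\pi\nu}2=\sin\pi S$, and the right side of \eqref{eq:identity} is $\frac12\sigma Z_p$. Since $V=\frac12Z_p-\int_0^\infty\operatorname{sech}^\nu r\sinh2\delta r\,dr$, we get $R=\frac12\sigma Z_p-\int_0^\infty\operatorname{sech}^\nu r\sinh2\delta r\,dr$, which is \eqref{eq:R}.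
\end{proof}

By \eqref{eq:two} and \eqref{eq:R}, $\eta_f>0$, that is, $x_f<x(0)<x_F$; also $R<V$ because $\tau Z_p>0$. What has to be proved is that $P$, which lies to the left of $O$, has not passed the midpoint of $MF$.

We record a two-sided bound for later use. From $\operatorname{sech}^kr=2^ke^{-kr}(1+e^{-2r})^{-k}$ and $1-kt\le(1+t)^{-k}\le1$ for $k,t\geq0$,
\begin{equation}\label{eq:sech}
2^ke^{-kr}(1-ke^{-2r})\le\operatorname{sech}^kr\le2^ke^{-kr}\qquad(k>0,\ r\ge0).
\end{equation}

\section{Nearly isosceles triangles}\label{sec:iso}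

The comparison in Lemma~\ref{lem:reform} is most transparent when $\delta$ is small. Then $\eta_f$ is small, $p$ and $q$ are close to $1$ on $[0,\eta_f]$, and so $Q(\eta_f)\approx\eta_f\approx R$: the implicit quantity drops out.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Fix $S\in(0,\frac23)$. For small $\delta$ we have $\alpha<\beta<\gamma$, because $\beta<\gamma$ means $\delta<2-3S$; so $\beta<\frac\pi2$ and $x_f$ is the fail point. The bounds $|\sinh t-t|\le|t|^3\cosh t$ and $\cosh t-1\le t^2\cosh t$, integrated against $\operatorname{sech}^S$ and $\operatorname{sech}^\nu$, give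
\[
D_M=\delta\,m_1(S)+O(\delta^3),\qquad Z_q=m_0(S)+O(\delta^2),\qquad Z_p=m_0(\nu)+O(\delta^2),
\]
and $\int_0^\infty\operatorname{sech}^\nu r\sinh2\delta r\,dr=2\delta\,m_1(\nu)+O(\delta^3)$. Also $\sigma=\pi\delta/\sin\pi S+O(\delta^3)$. From the last line of the proof of Lemma~\ref{lem:R},
\[
R=\delta\,r_0+O(\delta^3),\qquad r_0=\frac{\pi\,m_0(\nu)}{2\sin\pi S}-2m_1(\nu).
\]
On $[0,1]$, $p$ is bounded below by a positive constant independent of $\delta$, so $\int_0^{\eta_f}p=R$ forces $\eta_f=O(\delta)$. On $[0,\eta_f]$ we then have $p,q=1+O(\delta^2)$, whence $Q(\eta_f)=\delta r_0+O(\delta^2)$. By \eqref{eq:two},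
\[
\frac{x_f-\frac12}{x_F-\frac12}=\frac{D_M-Q(\eta_f)}{\frac12\sigma Z_q}\longrightarrow\frac{2\sin\pi S}{\pi\,m_0(S)}\,\bigl(m_1(S)-r_0\bigr)=\lambda(S).\qedhere
\]
\end{proof}

So a nearly isosceles triangle with parameter $S$ has its fail point closer to $F$ if $\lambda(S)>\frac12$ and closer to $M$ if $\lambda(S)<\frac12$. At the flat end the guess of Section~\ref{sec:intro} is confirmed: \eqref{eq:sech} gives $S\,m_0(S)\to2$ and $S^2m_1(S)\to1$ as $S\downarrow0$, while $m_0(2-2S)$ and $m_1(2-2S)$ stay bounded, so $\lambda(S)\to1$. At the equilateral end the midpoint wins.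

\begin{proof}[Proof of Theorem~\ref{thm:compl}(d)]
The formula for $\lambda$ is continuous at $S=\frac23$, where $2-2S=S$ and $\lambda(\frac23)=\frac{3\sqrt3}\pi\,m_1(\frac23)/m_0(\frac23)-1$. By \eqref{eq:sech} with $k=\frac23$,
\[
m_1(\tfrac23)\le2^{2/3}\cdot\tfrac94,\qquad m_0(\tfrac23)\ge2\cdot2^{2/3}\bigl(\tfrac32-\tfrac23\cdot\tfrac38\bigr)=2^{2/3}\cdot\tfrac52 .
\]
Hence $\lambda(\frac23)\le0.9\cdot\frac{3\sqrt3}\pi-1<0.49$, and $\lambda(S)<\frac12$ for some $S\in(\frac12,\frac23)$. For this $S$ and small $\delta>0$ we have $\alpha<\beta<\gamma<\frac\pi2$, so the triangle is acute and non-isosceles with longest side $AB$. By (c), $x_f<\frac12+\frac\sigma4$, so the fail point is closer to $M$.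
\end{proof}

\begin{remark}\label{rem:best}
Numerically $\lambda(\frac12)\approx0.521$; this value is not used in any proof. The best constant $\lambda_*$ in $x_f-\frac12\ge\lambda_*(x_F-\frac12)$ over non-acute triangles therefore lies between $\frac12$ (Theorem~\ref{thm:main}) and about $0.521$. We do not determine it. The figure shows how little room there is for nearly isosceles right triangles, and why the estimates below must lose little when $S=\frac12$ and $\rho$ is small.
\end{remark}

\section{Reduction to an elementary inequality}\label{sec:reduction}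

For $S\in(0,1)$ and $\rho\in[0,1]$ define
\[
V_0=\int_0^\infty\operatorname{sech}^{2-2S}r\,dr,\qquad V_1=\int_0^1(1+T)^{-2S}\,dT,\qquad\mu(S)=1-\frac{V_1}{V_0},
\]
\[
J(S)=\int_0^{\pi/2}\theta\sec^S\theta\,d\theta,\qquad\Lambda(S)=\frac{S^3}{4(1+S)}+S^2\,2^{-S}J(S),\qquad\kappa(S,\rho)=S\,V_1\,2^{-S(1-\rho^2)},
\]
\[
L(S,\rho)=\kappa(S,\rho)\Bigl[(1-\rho^2)+\frac{1+\rho}{1+\mu(S)\rho}\Bigr]+(1-\rho^2)\Lambda(S).
\]
Here $V_1=(2^{1-2S}-1)/(1-2S)$ for $S\ne\frac12$ and $V_1=\ln2$ for $S=\frac12$.

\begin{proposition}\label{prop:reduction}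
Let $0<\alpha<\beta<\frac\pi2$. If $L(S,\rho)<1$, then $x_f>\frac12+\frac\sigma4$.
\end{proposition}

No assumption on $\gamma$ is made here. The proof bounds $D$ from below, $Q(\eta)/\eta$ from above, and $\eta_f$ from above. The first two bounds are direct.

\begin{lemma}\label{lem:QD}
For $\eta\ge0$ we have $Q(\eta)\le2^{S\rho^2}\eta$, and
\begin{equation}\label{eq:D}
D\ge\frac{\rho\,2^S}{2S}\Bigl[\frac1{1-\rho^2}-\Lambda(S)\Bigr].
\end{equation}
\end{lemma}

\begin{proof}
The function $\ln q(r)=S(\rho r-\ln\cosh r)$ is concave, with maximum where $\tanh r=\rho$. There $r=\frac12\ln\frac{1+\rho}{1-\rho}$ and $\ln\cosh r=-\frac12\ln(1-\rho^2)$, so the maximum is $S\,E(\rho)$ with $E(\rho)=\frac12[(1+\rho)\ln(1+\rho)+(1-\rho)\ln(1-\rho)]$. From $E(0)=E'(0)=0$ and $E''=(1-\rho^2)^{-1}$ we get $E(\rho)=\sum_{k\ge1}\frac{\rho^{2k}}{2k(2k-1)}\le\rho^2E(1)=\rho^2\ln2$. So $q\le2^{S\rho^2}$.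

By \eqref{eq:sech}, $\int_0^\infty e^{-kr}\sinh\delta r\,dr=\delta/(k^2-\delta^2)$ for $k>\delta$, and $(S+2)^2-\delta^2\ge(S+2)^2-S^2=4(1+S)$,
\[
D_M\ge2^S\delta\Bigl[\frac1{S^2-\delta^2}-\frac S{(S+2)^2-\delta^2}\Bigr]\ge2^S\delta\Bigl[\frac1{S^2(1-\rho^2)}-\frac S{4(1+S)}\Bigr].
\]
Also $D_F\le\delta J(S)$, since $\sin\delta\theta\le\delta\theta$. Insert both bounds in $D=\frac12(D_M-D_F)$ and factor out $2^S\delta/S^2=2^S\rho/S$.
\end{proof}

To bound $\eta_f$ we must invert the tail $G(\eta)=\int_\eta^\infty p$. The density $p$ is log-concave, since $(\ln p)''=-\nu\operatorname{sech}^2r<0$, and the tail of a log-concave density decays at least as fast as the exponential with the same initial rate. The second part of the next lemma is the corresponding comparison of moments; equality holds in both parts for $p=e^{-kr}$.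

\begin{lemma}\label{lem:logconcave}
Let $\nu>0$, $\delta\ge0$, $p(r)=\operatorname{sech}^\nu r\,e^{-2\delta r}$, $G(\eta)=\int_\eta^\infty p$ and $V=G(0)$. Then
\begin{itemize}
\item[(i)] $G(\eta)\le Ve^{-\eta/V}$ for $\eta\ge0$;
\item[(ii)] $\int_0^\infty p\,dr\cdot\int_0^\infty r^2p\,dr\le2\bigl(\int_0^\infty rp\,dr\bigr)^2$.
\end{itemize}
\end{lemma}

\begin{proof}
For fixed $r>0$ the function $\eta\mapsto\ln p(\eta+r)-\ln p(\eta)$ is nonincreasing, because $(\ln p)'$ is. Hence $G(\eta)/p(\eta)=\int_0^\infty p(\eta+r)/p(\eta)\,dr$ is nonincreasing, with value $V$ at $\eta=0$. So $(\ln G)'=-p/G$ is nonincreasing and at most $-1/V$ on $[0,\infty)$. Integration gives (i). Moreover $\phi=\ln(G/V)$ is concave with $\phi(0)=0$, so $\phi(\eta+t)-\phi(\eta)=\int_0^t\phi'(\eta+r)\,dr\le\phi(t)$, that is, $V\,G(\eta+t)\le G(\eta)G(t)$. Integrate over $\eta,t>0$ and use $\int_0^\infty G=\int_0^\infty rp\,dr$ and $\iint G(\eta+t)\,d\eta\,dt=\int_0^\infty sG(s)\,ds=\frac12\int_0^\infty r^2p\,dr$.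
\end{proof}

Part (i) bounds $\eta_f$ in terms of $R$ and $V$, which are still transcendental in $\delta$. For fixed $S$ we interpolate linearly between $\delta=0$ (the isosceles triangle) and $\delta=S$ (where $\alpha=0$). A chord is an upper bound for a convex function. We need upper bounds for $R$ and for $1/V$; the convexity of $V$ itself points the wrong way, and this is where part (ii) is needed.

\begin{lemma}\label{lem:chords}
Under \eqref{eq:range}, $\;R\le\rho V_1\;$ and $\;\dfrac1V\le\dfrac{1-\rho}{V_0}+\dfrac\rho{V_1}$. Also $0\le\mu(S)<1$.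
\end{lemma}

\begin{proof}
For $0<S<1$ and $0\le\delta\le S$ let $V(S,\delta)=\int_0^\infty\operatorname{sech}^\nu r\,e^{-2\delta r}dr$, and let $R(S,\delta)$ be the integral in \eqref{eq:R}. The latter converges: the integrand is $O(r^{1-\nu})$ at $0$, and since $\coth^\nu r-1=O(e^{-2r})$ it is $O(e^{(2\delta-\nu-2)r})$ at infinity, with $2\delta-\nu-2\le4S-4<0$. Both functions are continuous in $\delta\in[0,S]$ by dominated convergence, and they equal $V$ and $R$ when \eqref{eq:range} holds.

\emph{End values of $V$.} By definition $V(S,0)=V_0$. Since $e^{-r}\cosh r=(1+\tanh r)^{-1}$, the substitution $T=\tanh r$ gives $V(S,S)=\int_0^\infty\operatorname{sech}^2r\,(e^{-r}\cosh r)^{2S}dr=V_1$. As $V$ decreases in $\delta$, $0<V_1\le V_0$, which is the claim on $\mu$.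

\emph{End values of $R$.} We have $R(S,0)=0$, and we claim $R(S,S)=V_1$. Let first $S<\frac12$. Every $\delta\in(0,S)$ satisfies \eqref{eq:range}, so $V(S,\delta)-R(S,\delta)=\frac12(1-\sigma)Z_p$. As $\delta\uparrow S$, $\sigma\to1$, while $Z_p\le2\int_0^\infty\operatorname{sech}^\nu r\,e^{2Sr}dr<\infty$ because $2S<\nu$. So $R(S,S)=V(S,S)$ for $0<S<\frac12$. For complex $S$ with $0<\operatorname{Re}S<1$, the integrand of $R(S,S)$ is $O(r^{2\operatorname{Re}S-1})$ at $0$ and $O(e^{-4(1-\operatorname{Re}S)r})$ at infinity, and that of $V(S,S)$ is $O(e^{-2r})$, locally uniformly in $S$. Both integrals are therefore analytic in the strip, and the identity extends to all $S\in(0,1)$.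

\emph{Convexity.} For $r>0$, $\delta\mapsto\sinh2\delta r$ is convex on $[0,S]$ and $\operatorname{csch}^\nu r>\operatorname{sech}^\nu r$, so $R(S,\cdot)$ is convex and $R\le(1-\rho)\cdot0+\rho V_1$. With primes denoting $\partial_\delta$, $V'=-2\int_0^\infty rp\,dr$ and $V''=4\int_0^\infty r^2p\,dr$, so Lemma~\ref{lem:logconcave}(ii) says $VV''\le2V'^2$. Hence $(1/V)''=(2V'^2-VV'')/V^3\ge0$, and the chord bound is the second inequality.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
By \eqref{eq:etaf}, $G(\eta_f)=\tau Z_p=V-R$ with $\eta_f>0$, so Lemma~\ref{lem:logconcave}(i) gives $\eta_f\le V\ln\frac V{V-R}$. We remove the logarithm with the trapezoidal rule, which overestimates the integral of the convex function $1/t$ and keeps the correct first-order size $\eta_f\approx R$ for small $R$: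
\[
\eta_f\le V\int_{V-R}^V\frac{dt}t\le\frac{VR}2\Bigl(\frac1V+\frac1{V-R}\Bigr)=\frac12\Bigl[R+\Bigl(\frac1R-\frac1V\Bigr)^{-1}\Bigr].
\]
By Lemma~\ref{lem:chords} and $V_1/V_0=1-\mu$,
\[
\frac1R-\frac1V\ge\frac{1-\rho^2-\rho(1-\rho)(1-\mu)}{\rho V_1}=\frac{(1-\rho)(1+\mu\rho)}{\rho V_1}>0 ,
\]
and therefore
\begin{equation}\label{eq:eta}
\eta_f\le\frac{\rho V_1}2\Bigl[1+\frac1{(1-\rho)(1+\mu\rho)}\Bigr].
\end{equation}
By Lemmas~\ref{lem:reform} and~\ref{lem:QD} it suffices that $2^{S\rho^2}$ times the right side of \eqref{eq:eta} be less than the right side of \eqref{eq:D}. Both sides vanish to first order at $\rho=0$ and have a simple pole at $\rho=1$. Multiplying by $2S(1-\rho^2)/(\rho\,2^S)$ removes the zero and the pole and turns the condition into $L(S,\rho)<1$.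
\end{proof}

\section{The inequality for right and obtuse angles}\label{sec:check}

The hypothesis $\gamma\ge\frac\pi2$ enters through the following statement.

\begin{proposition}\label{prop:check}
$L(S,\rho)<1$ for all $S\in(0,\frac12]$ and $\rho\in[0,1]$.
\end{proposition}

We first show that $\Lambda$ and $\kappa$ increase with $S$, so that they need to be evaluated only at the right end of an interval.

\begin{lemma}\label{lem:mono}
On $(0,\frac12]$ the function $\Lambda$ is increasing with $\Lambda(\frac12)<0.497$, and $\kappa(\cdot,\rho)$ is increasing for each $\rho\in[0,1]$.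
\end{lemma}

\begin{proof}
The functions $S^3/(1+S)$ and $J(S)$ increase, and so does $S^22^{-S}$, whose logarithmic derivative is $2/S-\ln2>0$. So $\Lambda$ increases.

With $\theta=\frac\pi2-\varphi$ we have $J(\frac12)=\frac\pi2J_1-J_2$, where $J_1=\int_0^{\pi/2}\sin^{-1/2}\varphi\,d\varphi$ and $J_2=\int_0^{\pi/2}\varphi\sin^{-1/2}\varphi\,d\varphi$. The substitution $t=\sin^2\varphi$ and the reflection formula give $J_1=\frac12B(\frac14,\frac12)=\Gamma(\frac14)^2/(2\sqrt{2\pi})<2.62206$. For $J_2$ we need a lower bound for $\sin^{-1/2}\varphi$. The identity $(1+t)^2(1-2t+3t^2-4t^3)=1-5t^4-4t^5$ with $t=\varphi^2/12$ gives the first step in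
\[
\Bigl(1+\frac{\varphi^2}{12}\Bigr)^{-2}\ge1-\frac{\varphi^2}6+\frac{\varphi^4}{48}-\frac{\varphi^6}{432}\ge1-\frac{\varphi^2}6+\frac{\varphi^4}{120}\ge\frac{\sin\varphi}\varphi\qquad(0<\varphi\le\tfrac\pi2);
\]
the second step is $\varphi^6/432\le\varphi^4/80$, that is, $\varphi^2\le5.4$, and the third is Taylor's bound for the sine. Hence $\sin^{-1/2}\varphi\ge\varphi^{-1/2}(1+\varphi^2/12)$ and
\[
J_2\ge\tfrac23\bigl(\tfrac\pi2\bigr)^{3/2}+\tfrac1{42}\bigl(\tfrac\pi2\bigr)^{7/2}>1.3124+0.1156=1.4280 .
\]
Thus $J(\frac12)<4.1188-1.4280=2.6908$ and $\Lambda(\frac12)=\frac1{48}+\frac{J(1/2)}{4\sqrt2}<0.0209+0.4757<0.497$.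

For $\kappa$, let $f(T)=\ln(1+T)$ and $w(T)=(1+T)^{-2S}$. Then
\[
\partial_S\ln\kappa=\frac1S-2\,\frac{\int_0^1fw}{\int_0^1w}-(1-\rho^2)\ln2 .
\]
Since $f$ increases and $w$ decreases, integrating $(f(s)-f(t))(w(s)-w(t))\le0$ over $[0,1]^2$ gives $\int_0^1fw\le\int_0^1f\int_0^1w$, and $\int_0^1f=2\ln2-1$. So for $S\le\frac12$ the derivative is at least $2-2(2\ln2-1)-\ln2=4-5\ln2>0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:check}]
For $S$ away from $\frac12$ the trivial bound $\mu\ge0$ is enough; near $\frac12$, where $\kappa$ is larger, we need a positive lower bound for $\mu$. We split at $S=\frac25$. We use $\Lambda<0.497$, the bounds $1.14869<2^{1/5}<1.14870$, and $2^{k\rho^2}\le1+(2^k-1)\rho^2$, which is the convexity of $t\mapsto2^{kt}$ on $[0,1]$.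

\emph{Case $0<S\le\frac25$.} At $S=\frac25$, $V_1=5(2^{1/5}-1)$, so
\[
\kappa\le2(2^{1/5}-1)\,2^{-2/5}\,2^{2\rho^2/5}\le0.2254\,(1+0.32\rho^2)\le0.2254+0.0722\rho^2 .
\]
With $\mu\ge0$ the bracket in $L$ is at most $2+\rho-\rho^2$, and
\[
(0.2254+0.0722\rho^2)(2+\rho-\rho^2)=0.4508+0.2254\rho-0.081\rho^2+0.0722\rho^3(1-\rho).
\]
Adding $0.497(1-\rho^2)$ and using $\rho(1-\rho)\le\frac14$,
\[
1-L\ge0.0522-0.2254\rho+0.578\rho^2-0.0722\rho^3(1-\rho)\ge0.0522-0.2254\rho+0.55\rho^2 .
\]
This quadratic is positive because $0.2254^2<0.0509<0.1148<4\cdot0.0522\cdot0.55$.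

\emph{Case $\frac25\le S\le\frac12$.} At $S=\frac12$, $V_1=\ln2$, so
\[
\kappa\le\frac{\ln2}{2\sqrt2}\,2^{\rho^2/2}\le0.2451\,(1+0.4143\rho^2)\le0.2451+0.102\rho^2 .
\]
To bound $\mu$, note that $V_1$ decreases in $S$, so $V_1\le5(2^{1/5}-1)<0.7435$, and that $2-2S\le\frac65$, so $V_0\ge\int_0^\infty\operatorname{sech}^{6/5}r\,dr$. The substitution $\sinh r=\tan\theta$, for which $\operatorname{sech}r\,dr=d\theta$ and $\operatorname{sech}r=\cos\theta$, turns the last integral into $\int_0^{\pi/2}\cos^{1/5}\theta\,d\theta$. Jensen's inequality for the exponential and the probability measure $\frac2\pi d\theta$, together with $\int_0^{\pi/2}\ln\cos\theta\,d\theta=-\frac\pi2\ln2$, gives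
\[
V_0\ge\frac\pi2\exp\Bigl(\frac15\cdot\frac2\pi\int_0^{\pi/2}\ln\cos\theta\,d\theta\Bigr)=\frac\pi2\,2^{-1/5}>1.367 .
\]
Hence $V_1/V_0<0.55$ and $\mu\ge0.45$. Replace $\mu$ by $0.45$ and multiply by $1+0.45\rho$; it suffices to show
\[
(1-\rho^2)(0.7421+0.102\rho^2)(1+0.45\rho)+(0.2451+0.102\rho^2)(1+\rho)<1+0.45\rho .
\]
Since $(1-\rho^2)(0.7421+0.102\rho^2)=0.7421-0.6401\rho^2-0.102\rho^4$, the right side minus the left side equals
\[
0.0128-0.129045\rho+0.5381\rho^2+0.186045\rho^3+0.102\rho^4+0.0459\rho^5 .
\]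
The last three terms are nonnegative, and the first three form a positive quadratic because $0.129045^2<0.0167<0.0275<4\cdot0.0128\cdot0.5381$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\gamma\ge\frac\pi2$, the angles $\alpha,\beta$ are acute and $AB$ is the only longest side. By (F1) and Theorem~\ref{thm:compl}(a) the unique fail point is $P=x_f$. The triangle is not isosceles, so after a reflection $\alpha<\beta$. Then $S\le\frac12$ and $\rho\in(0,1)$, and Propositions~\ref{prop:check} and~\ref{prop:reduction} give \eqref{eq:goal}, which is $|PF|<|PM|$.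
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
The functions $V_0$, $V_1$, $J$ are continuous on $(0,1)$ by dominated convergence, and $1+\mu\rho\ge1$, so $L$ is continuous on $(0,1)\times[0,1]$. By Proposition~\ref{prop:check}, $L<1$ on the compact segment $\{\frac12\}\times[0,1]$, end points included; this is where the normalization that removed the zero and the pole in $\rho$ pays off. Hence $L<1$ on $(0,\frac12+\varepsilon]\times[0,1]$ for some $\varepsilon\in(0,\frac12)$. Put $\varepsilon_0=\pi\varepsilon$. A non-isosceles triangle with largest angle $\gamma\ge\frac\pi2-\varepsilon_0$ has, after a reflection, $\alpha<\beta<\gamma$; so $\beta<\frac\pi2$, $AB$ is the only longest side, and $S\le\frac12+\varepsilon$. The proof of Theorem~\ref{thm:main} applies with this range of $S$.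
\end{proof}

\begin{thebibliography}{1}

\bibitem{LXYY}
Qinfeng Li, Shuangquan Xie, Hang Yang, Ruofei Yao,
\emph{On the location of the maximal gradient of the torsion function over some non-symmetric planar domains},
arXiv:2406.04790 (2024).

\end{thebibliography}
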